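\title{Reduced binary forms whose $F$-pure threshold is a truncation of $2/d$}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$, let $d\ge 4$ be prime to $p$, and let $e$ be the least positive integer with $2p^e\equiv 2 \pmod d$. We prove that if $2p^L\not\equiv 1\pmod d$ for all $L<e$, then some reduced form of degree $d$ in $k[x,y]$ has $F$-pure threshold $\frac{2p^e-2}{dp^e}$, the $e$-th truncation of the base $p$ expansion of $2/d$. This confirms a conjecture of Smith and Vraciu. The proof stratifies the space of reduced forms by the threshold, computes the codimension of every stratum, and shows that one explicit hypersurface has no component inside the discriminant locus. The same method gives the generic value, shows that the congruence condition is necessary for odd $p$, and counts the members of a general pencil that have this threshold.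
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, $R=k[x,y]$, $R_n$ is the space of forms (homogeneous polynomials) of degree $n$, $\mathfrak m=(x,y)$, and $\mathfrak m^{[Q]}=(x^Q,y^Q)$ for $Q=p^t$, $t\ge 0$. The \emph{$F$-pure threshold} at the origin of a polynomial $f$ with $f(0,0)=0$ is
\[
\operatorname{fpt}(f)=\sup\Big\{\frac{M}{p^t}\;:\; t\ge 1,\ M\ge 0,\ f^M\notin \mathfrak m^{[p^t]}\Big\}.
\]
It measures how long the powers of $f$ stay outside the ideals $\mathfrak m^{[Q]}$, on the scale of $Q$. A polynomial lies outside $\mathfrak m^{[Q]}$ exactly when it involves a monomial $x^iy^j$ with $i,j\le Q-1$. For $f=x^ay^b$ this gives $\operatorname{fpt}(f)=1/\max(a,b)$. For a nonzero form $f$ of degree $d$ it gives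
\begin{equation}\label{eq:range}
\frac1d\le \operatorname{fpt}(f)\le \frac 2d .
\end{equation}
Indeed, $f^M\notin\mathfrak m^{[Q]}$ whenever $dM\le Q-1$, and $f^M\notin \mathfrak m^{[Q]}$ forces $dM\le 2Q-2$. The lower bound is attained by $x^d$ and, for even $d$, the upper bound by $(xy)^{d/2}$. For $d\ge4$ both forms have repeated factors. We ask which values are taken by forms that are \emph{reduced}, that is, have no repeated factor.

For $\lambda\in(0,1]$ write $\lambda=\sum_{i\ge1}\lambda_ip^{-i}$ with digits $\lambda_i\in\{0,\dots,p-1\}$ that are not eventually all zero. The \emph{$L$-th truncation} of $\lambda$ is $\langle\lambda\rangle_L=\sum_{i=1}^L\lambda_ip^{-i}$. The discarded tail satisfies $0<p^L\lambda-p^L\langle\lambda\rangle_L\le1$, so $\langle\lambda\rangle_L=\lfloor p^L\lambda\rfloor/p^L$ whenever $p^L\lambda$ is not an integer.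

From now on $d\ge4$ and $p\nmid d$. For $L\ge0$ put
\[
N_L=\lfloor 2p^L/d\rfloor,\qquad r_L=2p^L-dN_L,\qquad Z_L=\{f\in R_d: f^{N_L}\in\mathfrak m^{[p^L]}\}.
\]
Since $d$ is prime to $p$ and does not divide $2$, the number $2p^L/d$ is never an integer. Hence
\[
1\le r_L\le d-1,\qquad r_L\equiv 2p^L\pmod d,\qquad \langle 2/d\rangle_L=N_L/p^L .
\]
Every power $f^M$ with $M>N_L$ lies in $\mathfrak m^{[p^L]}$ for reasons of degree, so $f^{N_L}$ is the last power whose membership is in doubt. We shall see (Proposition~\ref{prop:first} and Lemma~\ref{lem:top}) that these tests decide everything for a reduced form $f$: its threshold is $\langle 2/d\rangle_L$ for the first $L$ with $f\in Z_L$, and $2/d$ if there is no such $L$.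

Which truncations occur is therefore a question about the sets $Z_L$, and a count of equations suggests an answer. The form $f^{N_L}$ has degree $2p^L-r_L$, and $Z_L$ is the closed subset of $R_d\cong\mathbb A^{d+1}$ defined by the vanishing of the coefficients in $f^{N_L}$ of the monomials $x^iy^j$ with $i+j=2p^L-r_L$ and $i,j\le p^L-1$. These satisfy $p^L-r_L+1\le i\le p^L-1$, so there are at most $r_L-1$ equations. If $r_L=1$ there is no equation: $Z_L=R_d$, and no form has threshold above $\langle2/d\rangle_L$. If $r_L=2$ there is one equation. Let $e$ be the least positive integer with $2p^e\equiv2\pmod d$; it exists because $p$ is a unit modulo $d$, and it is the least $L\ge1$ with $r_L=2$. Put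
\[
q=p^e,\qquad N=N_e,\qquad\text{so that}\qquad dN=2q-2,\quad N\ge1,
\]
and let $C(f)$ be the coefficient of $x^{q-1}y^{q-1}$ in $f^N$. Then $C$ is a homogeneous polynomial of degree $N$ in the coefficients of $f$ (possibly zero), and $Z_e=\{C=0\}$. One homogeneous equation always has nonzero solutions, so one expects $\langle 2/d\rangle_e$ to occur unless an earlier level with $r_L=1$ has already caught every form. The following statement is posed as a conjecture by Smith and Vraciu \cite{SV}; we prove it.

\begin{theorem}\label{thm:A}
Let $d\ge4$ be prime to $p$, and let $e$ be the least positive integer with $2p^e\equiv 2\pmod d$. If $2p^L\not\equiv1\pmod d$ for all $L<e$, then there is a reduced form $f\in k[x,y]$ of degree $d$ with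
\[
\operatorname{fpt}(f)=\Big\langle \frac2d\Big\rangle_e=\frac{2p^e-2}{dp^e}.
\]
\end{theorem}

For even $d$ the congruence condition holds automatically, and for $p=2$ it never holds (see the proof of Theorem~\ref{thm:B}(3)).

The count of equations is not yet a proof, because the solutions of $C(f)=0$ might all be of the wrong kind: non-reduced, or already contained in an earlier $Z_L$. Let $\Delta\subset R_d$ be the set of forms with a repeated factor, together with $0$, let $U=R_d\setminus\Delta$ be the set of reduced forms, and let
\[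
W_L=\{f\in U: \ L \text{ is the least index with } f\in Z_L\}.
\]
We must show $W_e\ne\emptyset$. We prove that each $W_L$ has exactly the expected codimension $r_L-1$ (Section~\ref{sec:codim}), which is at least $2$ for $L<e$, and that $C$ does not vanish identically on the irreducible set $\Delta$ (Section~\ref{sec:disc}). Then $Z_e\cap U$ has codimension one and is too large to be covered by the earlier strata (Section~\ref{sec:proofA}).

The same ingredients give a fuller picture. Let $L_*\in\{1,2,\dots\}\cup\{\infty\}$ be the least $L$ with $2p^L\equiv1\pmod d$. \emph{General} means: in a nonempty Zariski open subset of the parameter space.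

\begin{theorem}\label{thm:B}
Let $d\ge4$ be prime to $p$.
\begin{enumerate}
\item[(1)] \emph{(Possible values.)} For every $0\ne f\in R_d$, $\operatorname{fpt}(f)=2/d$ if and only if $C(f)\ne0$. If $f$ is reduced and $C(f)=0$, then $f\in W_L$ for a unique $L$, and $\operatorname{fpt}(f)=\langle2/d\rangle_L$, $1\le L\le\min(e,L_*)$, $N_L\ge1$, $r_L\le d-2$. Each $W_L$ is empty or smooth of pure codimension $r_L-1$ in $R_d$.
\item[(2)] \emph{(Generic value.)} For general $f\in R_d$, $\operatorname{fpt}(f)=2/d$ if $L_*=\infty$, and $\operatorname{fpt}(f)=\langle2/d\rangle_{L_*}$ if $L_*<\infty$.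
\item[(3)] \emph{(Converse.)} A reduced form of degree $d$ with threshold $\langle 2/d\rangle_e$ exists if and only if $p=2$ or $2p^L\not\equiv1\pmod d$ for all $L<e$.
\item[(4)] \emph{(Size of the locus.)} Suppose $L_*=\infty$; equivalently, $2p^L\not\equiv 1\pmod d$ for all $L<e$. Then $C$ is squarefree of degree $N$, and no component of $\{C=0\}$ lies in $\Delta$. Among reduced forms, $\langle2/d\rangle_e$ is the only non-generic value occurring in codimension one, and it is the second largest value after $2/d$. A general pencil of forms of degree $d$ has exactly $N$ members with threshold $\langle 2/d\rangle_e$, and these are all reduced; all its other members, reduced or not, have threshold $2/d$.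
\item[(5)] \emph{(Some further truncations.)} Let $L\ge1$, let $d$ and $r_L$ be odd, and suppose $r_{L'}>r_L$ for every $1\le L'<L$. Then $\langle2/d\rangle_L$ is the $F$-pure threshold of some reduced form of degree $d$.
\end{enumerate}
\end{theorem}

Part (3) says that the hypothesis of Theorem~\ref{thm:A} is necessary for every odd $p$. The smallest instance is $d=5$, $p=3$, $e=4$: every quintic lies in $(x^3,y^3)$, so every threshold is at most $1/3=27/81$ (Lemma~\ref{lem:upper}), whereas $\langle 2/5\rangle_4=32/81$.

\section{Quartics, and sextics in characteristic five}\label{sec:examples}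

In this section we borrow three statements proved later: $f^M\in\mathfrak m^{[Q]}$ implies $\operatorname{fpt}(f)\le M/Q$ (Lemma~\ref{lem:upper}); forms in $W_L$ have threshold $N_L/p^L$ (Proposition~\ref{prop:first}); forms with $C(f)\ne0$ have threshold $2/d$ (Lemma~\ref{lem:top}).

\begin{example}[Quartics]\label{ex:quartic}
Let $d=4$. Then $p$ is odd, $e=1$ and $N=(p-1)/2$. There is no earlier level, so we only need a reduced zero of $C$. For $f_\lambda=xy(x-y)(x-\lambda y)$, the number $C(f_\lambda)$ is the coefficient of $x^Ny^N$ in $(x-y)^N(x-\lambda y)^N$: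
\[
C(f_\lambda)=(-1)^N\sum_{i=0}^N\binom Ni^2\lambda^i .
\]
This polynomial in $\lambda$ has degree $N\ge1$. It does not vanish at the two values where $f_\lambda$ degenerates: at $\lambda=0$ it equals $\pm1$, and at $\lambda=1$ it equals $\pm\binom{2N}{N}$, which is nonzero because $2N<p$. Any root gives a reduced quartic with threshold $\frac{p-1}{2p}$. For $p=3$ the root is $\lambda=-1$ and $f=x^3y-xy^3$. Here the value $1/3$ can be seen directly: $f\in\mathfrak m^{[3]}$, while for $M=3^s-1$ every exponent occurring in $f^M$ is at most $3M<3^{s+1}$, so $f^M\notin\mathfrak m^{[3^{s+1}]}$.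
\end{example}

\begin{example}[Sextics, $p=5$]\label{ex:sextic}
Let $d=6$ and $p=5$. Then $10=6\cdot1+4$ and $50=6\cdot 8+2$, so $N_1=1$, $r_1=4$, $e=2$, $N=8$. Write $f=\sum_{j=0}^6a_jx^{6-j}y^j$. The set $Z_1$ consists of the sextics in $(x^5,y^5)$; it is the linear space $a_2=a_3=a_4=0$, of codimension $r_1-1=3$. To compute $C$, factor $f^8=f^5f^3$ with $f^5=\sum_ja_j^5x^{30-5j}y^{5j}$, and let $b_n$ be the coefficient of $x^{18-n}y^n$ in $f^3$. The solutions of $5j+n=24$ with $0\le n\le18$ have $j=2,3,4$, so
\begin{equation}\label{eq:sexticC}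
C(f)=a_2^5\,b_{14}+a_3^5\,b_9+a_4^5\,b_4 .
\end{equation}

Both dangers named in the introduction are real. For $f_a=x^6+ax^3y^3+y^6$ we have $b_9=a^3+6a$, hence $C(f_a)=a^6(a^2+1)=a^6(a^2-4)$. The root $a=0$ is the reduced form $x^6+y^6\in Z_1$, of threshold $1/5$. The roots $a=\pm2$ are the squares $g^2$ with $g=x^3\pm y^3$. Every monomial of $g^3$ has an exponent at least $6$, so $g^3\in\mathfrak m^{[5]}$, $g^{75}\in\mathfrak m^{[125]}$, and $\operatorname{fpt}(g^2)\le 38/125<8/25$. All other $f_a$ have threshold $1/3$. No member of this family has threshold $\langle1/3\rangle_2=8/25$.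

Dimensions show that such accidents cannot exhaust $Z_2$. The form $x^3y^3$ lies in $\Delta$ and $C(x^3y^3)=1$. So $C\neq0$, and every component of $Z_2$ has dimension $6$. The set $\Delta$ is irreducible of dimension at most $6$ and is not contained in $Z_2$, so no component of $Z_2$ lies in $\Delta$. Thus $Z_2\cap U$ has dimension $6$, while $\dim Z_1=4$, and $W_2\ne\emptyset$.

An explicit point is $f=x^6+x^5y+x^3y^3-y^6$. It is not in $Z_1$. The only ways to write $9$ as a sum of three elements of $\{0,1,3,6\}$ are $3+3+3$ and $0+3+6$, so $b_9=1-6=0$ and $C(f)=0$. The form is not divisible by $y$, and $\varphi=f(x,1)$ has derivative $x^2(x^3+3)$; since $\varphi(0)=-1$ and $\varphi(\xi)=2\xi^2\ne0$ when $\xi^3=2$, the form is reduced. Hence $\operatorname{fpt}(f)=8/25$.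
\end{example}

Two steps of Example~\ref{ex:sextic} were free: the dimension of $Z_1$, because $Z_1$ is linear, and a point of $\Delta$ with $C\ne0$, because $d$ is even. In general each needs an argument.

\section{Tools}\label{sec:tools}

\subsection*{The numbers $N_L$} Since $\lfloor\lfloor\alpha\rfloor/p\rfloor=\lfloor\alpha/p\rfloor$ for real $\alpha$, and $d\ge4$,
\begin{equation}\label{eq:digits}
\lfloor N_L/p\rfloor=N_{L-1}\quad(L\ge1),\qquad N_1<p .
\end{equation}
If $N_L=0$ then $Z_L=\emptyset$, because $1\notin\mathfrak m^{[p^L]}$. In particular $Z_0=\emptyset$. For every $L$,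
\begin{equation}\label{eq:union}
U\cap\bigcup_{L'<L}Z_{L'}=\bigcup_{1\le L'<L}W_{L'},
\end{equation}
and $W_L$ is the complement of this set in $Z_L\cap U$.

\subsection*{Frobenius powers} Let $Q=p^t$.
\begin{enumerate}
\item[(F)] \emph{For $h\in R$: $h^p\in\mathfrak m^{[pQ]}$ if and only if $h\in\mathfrak m^{[Q]}$.} Indeed, if $h=\sum c_{ij}x^iy^j$ then $h^p=\sum c_{ij}^px^{pi}y^{pj}$, and $\max(pi,pj)\ge pQ$ if and only if $\max(i,j)\ge Q$.
\item[(P)] \emph{For $S=R/\mathfrak m^{[Q]}$, multiplication $S_i\times S_{2Q-2-i}\to S_{2Q-2}=k\cdot(xy)^{Q-1}$ is a perfect pairing.} Indeed, the monomials $x^ay^b$ with $a,b\le Q-1$ form a basis of $S$, and the dual basis consists of the $x^{Q-1-a}y^{Q-1-b}$. We use (P) mostly as follows: a form $h$ of degree $i$ lies in $\mathfrak m^{[Q]}$ if and only if $hR_{2Q-2-i}\subset\mathfrak m^{[Q]}$.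
\end{enumerate}

\begin{lemma}\label{lem:upper}
If $f\in\mathfrak m$ and $f^n\in\mathfrak m^{[p^L]}$, then $\operatorname{fpt}(f)\le n/p^L$. In particular $\operatorname{fpt}(f)\le N_L/p^L$ for every $0\ne f\in Z_L$, reduced or not.
\end{lemma}

\begin{proof}
Let $M/p^t\ge n/p^L$. By (F), $f^{np^t}\in\mathfrak m^{[p^{L+t}]}$. As $Mp^L\ge np^t$, also $f^{Mp^L}\in\mathfrak m^{[p^{L+t}]}$, and (F) applied $L$ times gives $f^M\in\mathfrak m^{[p^t]}$. So every fraction in the definition of $\operatorname{fpt}(f)$ is less than $n/p^L$.
\end{proof}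

\subsection*{Coprime forms} Since $k$ is algebraically closed, every nonzero form in $R$ is a product of linear forms.
\begin{enumerate}
\item[(C)] \emph{If $u,v$ are forms of degrees $a,b\ge1$ with no common linear factor, then $R/(u,v)$ vanishes in all degrees greater than $a+b-2$.} Indeed, the kernel of $R_{n-a}\oplus R_{n-b}\to R_n$, $(s,t)\mapsto su+tv$, consists of the pairs $(wv,-wu)$ with $w\in R_{n-a-b}$. For $n\ge a+b-1$ the image thus has dimension $(n-a+1)+(n-b+1)-(n-a-b+1)=n+1=\dim R_n$.
\item[(J)] \emph{If $f\in R_d$ is reduced, then $f_x$ and $f_y$ have no common linear factor.} Indeed, let a linear form $\ell$ divide both. Euler's formula $d\cdot f=xf_x+yf_y$ and $p\nmid d$ give $f=\ell g$. Choose $v=(v_1,v_2)\in k^2$ with $\ell(v)\ne0$, and let $\partial_v=v_1\partial_x+v_2\partial_y$. Then $\ell$ divides $\partial_vf=\ell(v)g+\ell\,\partial_vg$, so $\ell\mid g$ and $\ell^2\mid f$.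
\end{enumerate}
Reducedness enters the proofs of Sections~\ref{sec:threshold} and~\ref{sec:codim} only through (J). Fact (J) fails when $p\mid d$: the form $x^d+xy^{d-1}$ is then reduced, and both its partial derivatives are divisible by $y$.

\subsection*{Dimension} We use three textbook facts. A proper closed subset of an irreducible variety has smaller dimension. Every irreducible component of the common zero set $Z$ of $c$ polynomials on $\mathbb A^n$ has dimension at least $n-c$, and exactly $n-1$ if $c=1$ and the polynomial is nonconstant (Krull). If the differentials of the $c$ polynomials at a point of $Z$ are linearly independent, then $Z$ is smooth of dimension $n-c$ at that point (Jacobian criterion).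

\section{The threshold of a reduced form}\label{sec:threshold}

If $f\in Z_L$, Lemma~\ref{lem:upper} bounds the threshold from above. The lower bound is a statement about all later levels: the powers of $f$ must not enter $\mathfrak m^{[p^{L+s}]}$ earlier than Frobenius forces them to. Consider the first exponent $M$ with $f^M\in\mathfrak m^{[Q]}$. If $p\mid M$, then (F) moves the question one level down. If $p\nmid M$, differentiating $f^M$ produces elements that multiply $f^{M-1}$ into $\mathfrak m^{[Q]}$. So the object to study is the ideal quotient $(\mathfrak m^{[Q]}:f^{M-1})=\{h\in R: hf^{M-1}\in\mathfrak m^{[Q]}\}$.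

\begin{lemma}\label{lem:colon}
Let $f\in R_d$ be reduced, $Q=p^t$ with $t\ge1$, and $M\ge1$ with $p\nmid M$. Suppose $f^M\in\mathfrak m^{[Q]}$ and $f^{M-1}\notin\mathfrak m^{[Q]}$, and put $I=(\mathfrak m^{[Q]}:f^{M-1})$. Then
\begin{enumerate}
\item[(i)] $f_x,f_y\in I$;
\item[(ii)] $R/I$ is nonzero in degree $2Q-2-(M-1)d$;
\item[(iii)] $Md\ge 2Q-d+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $t\ge1$, the derivations $\partial_x,\partial_y$ kill $x^Q$ and $y^Q$, so they map $\mathfrak m^{[Q]}$ into itself. Hence $Mf^{M-1}f_x$ and $Mf^{M-1}f_y$ lie in $\mathfrak m^{[Q]}$, and $M$ is invertible in $k$.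

(ii) Since $f^{M-1}\notin\mathfrak m^{[Q]}$, (P) gives a form of degree $2Q-2-(M-1)d$ that does not multiply $f^{M-1}$ into $\mathfrak m^{[Q]}$.

(iii) By (J) and (C), $R/(f_x,f_y)$ vanishes in degrees greater than $2d-4$, and by (i) so does $R/I$. By (ii), $2Q-2-(M-1)d\le 2d-4$.
\end{proof}

\begin{proposition}\label{prop:first}
Let $f\in W_L$. Then $L\ge1$, $N_L\ge1$, $p\nmid N_L$, $f^{N_L-1}\notin\mathfrak m^{[p^L]}$, $r_L\le d-2$, and
\[
\operatorname{fpt}(f)=N_L/p^L=\langle2/d\rangle_L .
\]
\end{proposition}

\begin{proof}
Since $Z_L\ne\emptyset$, we have $N_L\ge1$ and $L\ge1$. For $s\ge0$ let $M_s$ be the least $M$ with $f^M\in\mathfrak m^{[p^{L+s}]}$. By (F), $1\le M_s\le N_Lp^s$. We claim that $M_s=N_Lp^s$ for all $s$. If $M_s\le N_Lp^s-1$, then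
\[
M_sd\le (2p^L-r_L)p^s-d<2p^{L+s}-d+2,
\]
which contradicts Lemma~\ref{lem:colon}(iii) unless $p\mid M_s$. So we have shown:
\begin{equation}\label{eq:dichotomy}
M_s<N_Lp^s\quad\Longrightarrow\quad p\mid M_s .
\end{equation}

Let $s=0$. We show $p\nmid M_0$. If $L=1$, then $1\le M_0\le N_1<p$ by \eqref{eq:digits}. If $L\ge2$ and $p\mid M_0$, then (F) gives $f^{M_0/p}\in\mathfrak m^{[p^{L-1}]}$ with $M_0/p\le\lfloor N_L/p\rfloor=N_{L-1}$. Then $f\in Z_{L-1}$, against the minimality of $L$. Now \eqref{eq:dichotomy} gives $M_0=N_L$. Thus $p\nmid N_L$ and $f^{N_L-1}\notin\mathfrak m^{[p^L]}$, and Lemma~\ref{lem:colon}(iii) reads $2p^L-r_L\ge2p^L-d+2$, that is, $r_L\le d-2$.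

Let $s\ge1$ and assume $M_{s-1}=N_Lp^{s-1}$. If $M_s<N_Lp^s$, then $p\mid M_s$ by \eqref{eq:dichotomy}, and (F) gives $f^{M_s/p}\in\mathfrak m^{[p^{L+s-1}]}$ with $M_s/p<M_{s-1}$. This contradicts the definition of $M_{s-1}$ and proves the claim.

Therefore $f^{N_Lp^s-1}\notin\mathfrak m^{[p^{L+s}]}$ for all $s$, and $\operatorname{fpt}(f)\ge\sup_s\,(N_Lp^s-1)/p^{L+s}=N_L/p^L$. Lemma~\ref{lem:upper} gives the opposite inequality.
\end{proof}

The squares $(x^3\pm y^3)^2$ of Example~\ref{ex:sextic} lie in $Z_2\setminus Z_1$ and have threshold below $8/25$, so the proposition fails for non-reduced forms. The top value, by contrast, is detected by $C$ for all forms: once $f^N$ contains the monomial $(xy)^{q-1}$, this repeats at every level $q^s$.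

\begin{lemma}\label{lem:top}
For every $0\ne f\in R_d$, reduced or not, $\operatorname{fpt}(f)=2/d$ if and only if $C(f)\ne0$.
\end{lemma}

\begin{proof}
If $C(f)=0$, then $f\in Z_e$ and $\operatorname{fpt}(f)\le N/q<2/d$ by Lemma~\ref{lem:upper}.

Let $c=C(f)\ne0$. As $\deg f^N=2q-2$, we have $f^N\equiv c(xy)^{q-1}$ modulo $\mathfrak m^{[q]}$. Put $A_s=N(1+q+\dots+q^{s-1})$. We show by induction on $s\ge1$ that $f^{A_s}\equiv c_s(xy)^{q^s-1}$ modulo $\mathfrak m^{[q^s]}$ with $c_s\ne0$. We have $A_{s+1}=qA_s+N$. Raising the congruence for $s$ to the power $q$ gives $(f^{A_s})^q\equiv c_s^q(xy)^{q^{s+1}-q}$ modulo $\mathfrak m^{[q^{s+1}]}$. Since $(xy)^{q^{s+1}-q}\,\mathfrak m^{[q]}\subset\mathfrak m^{[q^{s+1}]}$,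
\[
f^{A_{s+1}}\equiv c_s^q(xy)^{q^{s+1}-q}f^N\equiv c_s^q\,c\,(xy)^{q^{s+1}-1}\pmod{\mathfrak m^{[q^{s+1}]}} .
\]
Hence $f^{A_s}\notin\mathfrak m^{[q^s]}$ for all $s$. As $N/(q-1)=2/d$, we get $\operatorname{fpt}(f)\ge A_s/q^s=\frac2d(1-q^{-s})$. Let $s\to\infty$ and use \eqref{eq:range}.
\end{proof}

\section{The codimension of the strata}\label{sec:codim}

The number of equations bounds the codimension of $Z_L$ from above. We need the bound from below, that is, independence of the equations. By (P), a linear relation among their differentials at $f$ is a form of degree $r_L-2$, and this form turns out to lie in the ideal $I$ of Lemma~\ref{lem:colon}. An ideal that contains $f_x$, $f_y$ and a form of so small a degree has a quotient too short to satisfy Lemma~\ref{lem:colon}(ii).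

\begin{proposition}\label{prop:codim}
Let $f\in W_L$ and $r_L\ge2$. Then $Z_L$ is defined by exactly $r_L-1$ coefficient equations, and their differentials at $f$ are linearly independent. For every $L$, the set $W_L$ is empty or smooth of pure codimension $r_L-1$ in $R_d$.
\end{proposition}

\begin{proof}
Put $Q=p^L$, $n=N_L$, $r=r_L$, $S=R/\mathfrak m^{[Q]}$. By Proposition~\ref{prop:first}, $n\ge1$, $p\nmid n$, $f^{n-1}\notin\mathfrak m^{[Q]}$ and $r\le d-2$, so Lemma~\ref{lem:colon} applies with $M=n$. From $2Q=nd+r\ge d+r\ge2r+2$ we get $Q\ge r+1$. Hence $S_{r-2}=R_{r-2}$, and $\dim S_{2Q-r}=\dim S_{r-2}=r-1$ by (P). The equations of $Z_L$ are the $r-1$ coordinates of the polynomial map $\Phi\colon R_d\to S_{2Q-r}$ that sends a form to the class of its $n$-th power. Expanding $(f+\varepsilon g)^n$ to first order in $\varepsilon$ shows that the differential of $\Phi$ at $f$ is $g\mapsto nf^{n-1}g$. We must show that it is surjective.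

Suppose not. By (P) there is $0\ne h\in S_{r-2}=R_{r-2}$ orthogonal to the image, so $hf^{n-1}g\in\mathfrak m^{[Q]}$ for all $g\in R_d$. The form $hf^{n-1}$ has degree $r-2+(n-1)d=2Q-2-d$, so (P) gives $hf^{n-1}\in\mathfrak m^{[Q]}$. Thus $h\in I=(\mathfrak m^{[Q]}:f^{n-1})$.

If $r=2$, then $h$ is a nonzero constant and $f^{n-1}\in\mathfrak m^{[Q]}$, a contradiction. Let $r\ge3$. For each linear factor $\ell$ of $h$, the pairs $(a,b)\in k^2$ with $\ell\mid af_x+bf_y$ form a subspace, which is proper by (J). As $k$ is infinite, some $(a,b)$ avoids these finitely many subspaces. Then $u=af_x+bf_y$ is a form of degree $d-1$ with no linear factor in common with $h$, and $u\in I$ by Lemma~\ref{lem:colon}(i). By (C), $R/(h,u)$, and therefore $R/I$, vanishes in degrees greater than $(r-2)+(d-1)-2=r+d-5$. By Lemma~\ref{lem:colon}(ii), $R/I$ is nonzero in degree $2Q-2-(n-1)d=r+d-2$. This contradiction proves surjectivity.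

The set $W_L$ is open in $Z_L$, since $\Delta$ and the $Z_{L'}$ are closed (for $\Delta$ see Lemma~\ref{lem:Delta}). For $r_L\ge2$ the last assertion follows from the Jacobian criterion. For $r_L=1$ we have $Z_L=R_d$, and $W_L$ is open in $R_d$.
\end{proof}

The minimality of $L$ cannot be dropped: formula \eqref{eq:sexticC} shows that in Example~\ref{ex:sextic} the differential of $C$ vanishes at every point of $Z_1\subset Z_2$.

\section{The polynomial $C$ on the discriminant locus}\label{sec:disc}

\begin{lemma}\label{lem:Delta}
The set $\Delta$ is closed and irreducible in $R_d$, and $\dim\Delta\le d$.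
\end{lemma}

\begin{proof}
It is the cone over the image of the morphism $\mathbb P(R_1)\times\mathbb P(R_{d-2})\to\mathbb P(R_d)$, $(\ell,g)\mapsto \ell^2g$. The source is an irreducible projective variety of dimension $1+(d-2)$, so the image is closed and irreducible of dimension at most $d-1$.
\end{proof}

Because $\Delta$ is irreducible and no larger than a hypersurface, a single point of $\Delta$ with $C\ne0$ will keep every component of $Z_e$ out of $\Delta$. A monomial $x^ay^{d-a}$ has $C\ne0$ only if $aN=q-1$, that is, $a=d/2$. For odd $d$ we therefore take $x^2g$ with indeterminate $g$ and look for one surviving term of $C(x^2g)$. Splitting $g^N$ along the base $p$ digits of $N$, as in \eqref{eq:sexticC}, removes all cancellation and leaves a question about integers.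

\begin{proposition}\label{prop:disc}
Assume $2p^L\not\equiv1\pmod d$ for all $L<e$. Then $C(x^2g)\ne0$ for some $g\in R_{d-2}$.
\end{proposition}

\begin{proof}
If $d$ is even, take $x^2g=(xy)^{d/2}$, which is possible as $d\ge4$; its $N$-th power is $(xy)^{q-1}$. Let $d$ be odd, so that $p^e\equiv1\pmod d$.

\emph{Reduction to integers.} Let $g=\sum_{j=0}^{d-2}c_jx^{d-2-j}y^j$ with indeterminate coefficients $c_j$. From $dN=2q-2$ and $d\ge4$ we get $2N\le q-1$, so we can write $N=\sum_{i=0}^{e-1}\nu_ip^i$ with $0\le\nu_i\le p-1$. The polynomial $C(x^2g)$ is the coefficient of $x^{q-1-2N}y^{q-1}$ in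
\[
g^N=\prod_{i=0}^{e-1}\Big(\sum_{j=0}^{d-2}c_j^{p^i}\,x^{(d-2-j)p^i}y^{jp^i}\Big)^{\nu_i}.
\]
The exponent of $y$ determines a monomial of degree $(d-2)N=2q-2-2N$. Expanding each factor by the multinomial theorem gives
\[
C(x^2g)=\sum_{(m_{ij})}\ \prod_{i}\binom{\nu_i}{m_{i0},\dots,m_{i,d-2}}\ \prod_jc_j^{\sum_im_{ij}p^i},
\]
where the sum is over integers $m_{ij}\ge0$ with $\sum_jm_{ij}=\nu_i$ for each $i$ and $\sum_{i,j}jm_{ij}p^i=q-1$. Since $m_{ij}\le\nu_i\le p-1$, the $m_{ij}$ are the base $p$ digits of the exponent of $c_j$. Different arrays $(m_{ij})$ therefore give different monomials in the $c_j$. Each multinomial coefficient divides $\nu_i!$ and is nonzero in $k$. So $C(x^2g)$ is a nonzero polynomial as soon as one array exists, and then it takes a nonzero value because $k$ is infinite.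

For fixed $i$, the number $a_i=\sum_jjm_{ij}$ is a sum of $\nu_i$ integers from $[0,d-2]$, and it can be any integer in $[0,(d-2)\nu_i]$. Hence an array exists if and only if $q-1\in T_e$, where
\[
T_i=\Big\{\sum_{l<i}a_lp^l:\ a_l\in\mathbb Z,\ 0\le a_l\le(d-2)\nu_l\Big\}\qquad(0\le i\le e).
\]

\emph{The sets $T_i$ have no gaps.} Let $\mu_i=\sum_{l<i}\nu_lp^l$, so $\mu_0=0$ and $\mu_e=N$. We claim that $T_i$ consists of all integers in $[0,(d-2)\mu_i]$. This holds for $T_0=\{0\}$. We have $T_{i+1}=\bigcup_{a=0}^{(d-2)\nu_i}(ap^i+T_i)$. If the claim holds for $i$, this is a union of blocks of consecutive integers that start at $0,p^i,2p^i,\dots$; the last block ends at $(d-2)(\nu_ip^i+\mu_i)=(d-2)\mu_{i+1}$. The blocks leave no gap if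
\begin{equation}\label{eq:nogap}
(d-2)\mu_i\ge p^i-1 .
\end{equation}
For $i=0$ both sides are $0$. Let $1\le i\le e-1$. Since $\mu_i\equiv N\pmod{p^i}$, we have $d\mu_i\equiv2q-2\equiv-2\pmod{p^i}$, so $d\mu_i=s_ip^i-2$ with an integer $s_i\ge1$. If $s_i=1$, then $p^i\equiv2\pmod d$, hence $2p^{e-i}\equiv p^e\equiv1\pmod d$ with $e-i<e$, which the hypothesis excludes. So $s_i\ge2$, and since $2(d-2)\ge d$,
\[
(d-2)\mu_i\ge\frac{d-2}{d}\,(2p^i-2)\ge p^i-1 .
\]
This proves \eqref{eq:nogap} and the claim. Finally $(d-2)\mu_e=\frac{d-2}d(2q-2)\ge q-1$, so $q-1\in T_e$.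
\end{proof}

For $d=5$, $p=19$ we have $e=2$, $N=144=11+7\cdot19$, and $q-1=360=18+18\cdot19$ with $18\le 33$ and $18\le21$, so $q-1\in T_2$. For $d=5$, $p=3$, where the hypothesis fails, $N=32=2+1\cdot3+0\cdot9+1\cdot27$ and $5\mu_3=25=27-2$, so $s_3=1$. Here $T_3$ is the set of integers in $[0,15]$, the blocks $27a+T_3$ leave gaps, and $q-1=80=54+26$ falls into one.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\begin{proposition}\label{prop:components}
Assume $2p^L\not\equiv1\pmod d$ for all $L<e$. Then:
\begin{enumerate}
\item[(i)] $\dim W_L\le d-1$ for $1\le L<e$;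
\item[(ii)] $C$ does not vanish identically on $\Delta$, and $Z_e$ is nonempty of pure dimension $d$;
\item[(iii)] no irreducible component of $Z_e$ lies in $\Delta$, and every component meets $W_e$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) For $1\le L<e$ we have $r_L\ne1$ by hypothesis and $r_L\ne2$ by the minimality of $e$. So $r_L\ge3$, and Proposition~\ref{prop:codim} gives $\dim W_L\le(d+1)-2$.

(ii) The first statement is Proposition~\ref{prop:disc}. Thus $C$ is a nonzero homogeneous polynomial of degree $N\ge1$ on $\mathbb A^{d+1}$, and its zero set is nonempty of pure dimension $d$.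

(iii) Let $Y$ be a component of $Z_e$. If $Y\subset\Delta$, then $Y=\Delta$, because $\dim Y=d$ and $\Delta$ is irreducible of dimension at most $d$; this contradicts (ii). So $Y\cap U$ is a nonempty open subset of $Y$ and has dimension $d$. By (i) it is not contained in $\bigcup_{1\le L<e}W_L$, and by \eqref{eq:union} a point of $Y\cap U$ outside this union lies in $W_e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:components} there is $f\in W_e$. It is reduced, and Proposition~\ref{prop:first} gives $\operatorname{fpt}(f)=N/q=\langle 2/d\rangle_e=\frac{2p^e-2}{dp^e}$.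
\end{proof}

\begin{remark}\label{rem:hyp}
The congruence condition was used twice: to exclude $r_L=1$ in Proposition~\ref{prop:components}(i), and to exclude $s_i=1$ in Proposition~\ref{prop:disc}. The essential use of $d\ge4$ is the inequality $2(d-2)\ge d$ in Proposition~\ref{prop:disc}, and the theorem fails for $d=3$. Let $d=3$ and $p\equiv1\pmod3$. Then $e=1$, the congruence condition holds, and $N=2(p-1)/3$. A linear change of coordinates preserves each $\mathfrak m^{[Q]}$, since $(ax+by)^Q=a^Qx^Q+b^Qy^Q$, and it takes any reduced cubic to a scalar multiple of $xy(x+y)$. Now $C(xy(x+y))=\binom{N}{N/2}\ne0$ because $N<p$, and the proof of Lemma~\ref{lem:top} applies without change. So every reduced cubic has threshold $2/3$, and $\langle2/3\rangle_1$ is not attained.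
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

We first record two facts about $L_*$. Suppose $L_*<\infty$. Then
\begin{equation}\label{eq:Lstar}
Z_{L_*}=R_d\qquad\text{and}\qquad L_*<e .
\end{equation}
The first holds because $r_{L_*}=1$. For the second, $2p^{L_*}\equiv1\pmod d$ makes $d$ odd, so $p^e\equiv1\pmod d$ and the residue of $2p^L$ is periodic in $L$ with period $e$. If $L_*>e$, then $L_*-e\geq 1$ would be a smaller solution, and $L_*=e$ is impossible because $2p^e\equiv2\not\equiv1$. Since also $2p^0\not\equiv1\pmod d$, the condition $L_*=\infty$ is equivalent to $2p^L\not\equiv1\pmod d$ for all $L<e$.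

\subsection*{(1) Possible values} The first statement is Lemma~\ref{lem:top}. If $f$ is reduced and $C(f)=0$, then $f\in Z_e$, so there is a least $L$ with $f\in Z_L$, and $L\le e$. By \eqref{eq:Lstar}, $L\le L_*$. The remaining claims about $f$ are in Proposition~\ref{prop:first}, and the claim about $W_L$ is in Proposition~\ref{prop:codim}.

\subsection*{(2) Generic value} If $L_*=\infty$, then $C\ne0$ by Proposition~\ref{prop:disc}, and Lemma~\ref{lem:top} applies on the nonempty open set $\{C\ne0\}$. Let $L_*<\infty$. For $1\le L<L_*$ we have $r_L\neq1$, and $r_L\ne2$ because $L<e$; so $W_L$ is empty or has codimension at least $2$. By \eqref{eq:Lstar} and \eqref{eq:union}, $W_{L_*}=U\setminus\bigcup_{1\le L<L_*}W_L$. This set is open by Proposition~\ref{prop:codim}, and it is nonempty because $U$ is a nonempty open subset of $R_d$ (Lemma~\ref{lem:Delta}). Proposition~\ref{prop:first} gives the value on it.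

\subsection*{(3) Converse} If the congruence condition holds, existence is Theorem~\ref{thm:A}. Suppose it fails, so $L=L_*<e$ and $Z_L=R_d$. Every $f\ne0$ has $\operatorname{fpt}(f)\le\langle2/d\rangle_L$ by Lemma~\ref{lem:upper}, and
\begin{equation}\label{eq:difference}
\Big\langle\frac2d\Big\rangle_e-\Big\langle\frac2d\Big\rangle_L=\frac{2p^e-2}{dp^e}-\frac{2p^L-1}{dp^L}=\frac{p^{e-L}-2}{dp^e}.
\end{equation}
For odd $p$ this is positive, so $\langle2/d\rangle_e$ is not attained. Let $p=2$. Then $d$ is odd, $e$ is the order of $2$ modulo $d$, and $e\ge2$. The congruence $2^{L+1}\equiv1\pmod d$ first holds for $L+1=e$, so $L_*=e-1$ and the congruence condition always fails. By \eqref{eq:difference}, $\langle2/d\rangle_{e-1}=\langle2/d\rangle_e$, and by the proof of (2) this value is attained on the nonempty set $W_{L_*}$ of reduced forms.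

\subsection*{(4) Size of the locus} Let $L_*=\infty$. Then $p\ne2$ by the proof of (3), and Proposition~\ref{prop:components} applies: $C\ne0$, and no component of $Z_e=\{C=0\}$ lies in $\Delta$.

\emph{Squarefreeness.} Let $P$ be an irreducible factor of $C$. The component $\{P=0\}$ contains a point $f\in W_e$. Proposition~\ref{prop:codim} with $r_e=2$ says that the differential of $C$ at $f$ is nonzero. If $P^2$ divided $C$, this differential would vanish at every zero of $P$.

\emph{Values.} By (1) and (2), the generic value is $2/d$, and the other values on $U$ are the $\langle2/d\rangle_L$ with $1\le L\le e$ and $W_L\neq\emptyset$. We have $\langle2/d\rangle_L\le\langle2/d\rangle_e<2/d$. Equality for some $L<e$ would give $N=p^{e-L}N_L$, so $p\mid dN=2q-2$, which is impossible for odd $p$. Hence the locus in $U$ where the threshold equals $\langle2/d\rangle_e$ is exactly $W_e$. It is nonempty of pure codimension one, and $\langle2/d\rangle_e$ is the second largest value. Every smaller value occurs on a union of strata $W_L$ with $L<e$, of codimension at least $2$ by Proposition~\ref{prop:components}(i).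

\emph{Pencils.} A pencil is a line in $\mathbb P^d=\mathbb P(R_d)$, and its members are its points, that is, forms up to scalar. The threshold and the sets $\Delta$, $Z_L$, $W_L\cup\{0\}$ are invariant under nonzero scalars. Let $X\subset\mathbb P^d$ be the hypersurface $C=0$, of dimension $d-1$, and let $B\subset\mathbb P^d$ be the union of the following closed sets:
\begin{itemize}
\item the set of points of $X$ where the differential of $C$ vanishes; it meets each component of $X$ in a proper closed subset, as shown under squarefreeness;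
\item the closures of the images of $W_L$ for $1\le L<e$; each has dimension at most $d-2$ by Proposition~\ref{prop:components}(i);
\item $X\cap\mathbb P(\Delta)$; it is a proper closed subset of the irreducible set $\mathbb P(\Delta)$, which has dimension at most $d-1$.
\end{itemize}
Then $\dim B\le d-2$. The lines in $\mathbb P^d$ form an irreducible variety of dimension $2d-2$. The lines through a given point form a $\mathbb P^{d-1}$, so the lines meeting $B$ form a family of dimension at most $(d-2)+(d-1)=2d-3$. The lines through a point $\xi\in X\setminus B$ inside the tangent hyperplane $\{dC_\xi=0\}$ form a $\mathbb P^{d-2}$, so the lines tangent to $X$ at some such point form a family of dimension at most $(d-1)+(d-2)=2d-3$. A general line $\Lambda$ belongs to neither family. At each point $\xi\in\Lambda\cap X$ the differential $dC_\xi$ does not vanish on $\Lambda$, so $\xi$ is a simple zero of the restriction of $C$ to $\Lambda$. This restriction is thus a nonzero binary form of degree $N$ with only simple zeros, and $\Lambda\cap X$ consists of exactly $N$ points. They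 avoid $B$, so they are reduced and lie in no $W_L$ with $L<e$; by \eqref{eq:union} they lie in $W_e$ and have threshold $\langle2/d\rangle_e$. Every other member has $C\ne0$, hence threshold $2/d$ by Lemma~\ref{lem:top}.

\subsection*{(5) Further truncations} When $r_L\ge3$ we lack a reason like Proposition~\ref{prop:disc} for $Z_L$ to contain reduced forms. Under the parity hypothesis the form $f_0=x^d+y^d$ supplies one. It is reduced because $p\nmid d$. Since $dN_L=2p^L-r_L$ is odd, $N_L=2m+1$ for some $m\ge0$. Each monomial of $f_0^{N_L}$ has the shape $x^{di}y^{d(2m+1-i)}$, and one of its exponents is at least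
\[
d(m+1)=\tfrac12(dN_L+d)=p^L+\tfrac12(d-r_L)>p^L .
\]
So $f_0\in Z_L\cap U$. The form $f_0$ may lie in an earlier stratum, and we move away from it inside $Z_L$. Let $Y$ be a component of $Z_L$ through $f_0$. As $Z_L$ is defined by at most $r_L-1$ equations, $\dim Y\ge d+1-(r_L-1)$, and $Y\cap U$ is a nonempty open subset of $Y$, of the same dimension. For $1\le L'<L$, Proposition~\ref{prop:codim} and $r_{L'}>r_L$ give $\dim W_{L'}\le d+1-(r_{L'}-1)<\dim Y$. Hence $Y\cap U\not\subset\bigcup_{1\le L'<L}W_{L'}$. By \eqref{eq:union}, $W_L\ne\emptyset$, and Proposition~\ref{prop:first} gives the value. This completes the proof of Theorem~\ref{thm:B}. \qed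

\begin{example}\label{ex:quintic}
Let $d=5$ and $p=19$. Then $38=5\cdot7+3$ and $722=5\cdot144+2$, so $N_1=7$, $r_1=3$, $e=2$, $N=144$ and $L_*=\infty$. By parts (1), (2), (4) and (5), the thresholds of reduced quintics are exactly $2/5$ (the generic value), $144/361$ (in codimension one) and $7/19$ (in codimension two, for instance at $x^5+y^5$). A general pencil of quintics has exactly $144$ members with threshold $144/361$.
\end{example}

\begin{thebibliography}{9}
\bibitem{SV} Karen E. Smith and Adela Vraciu, \emph{Values of the F-pure threshold for homogeneous polynomials}, arXiv:2207.11800 (2022).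
\end{thebibliography}
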